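\title{Ill-posedness of the periodic intermediate nonlinear Schr\"odinger equation below $H^{1/2}$}

\begin{abstract}
The intermediate nonlinear Schr\"odinger equation on the circle is known to be locally well-posed in $H^s(\mathbb{T})$ for $s\ge\frac12$, while its scaling-critical space is $L^2$. We show that it is not locally well-posed in $H^s(\mathbb{T})$ for any $0\le s<\frac12$, in both the focusing and the defocusing case, even if only continuity of the data-to-solution map is required. The perturbation $\kappa N^{-1/2}e^{-iNx}$ of a nonzero constant tends to zero in $H^s$ for $s<\frac12$, yet a resonant interaction makes it rotate the mean of the solution at the fixed rate $2\beta\kappa^2$. The solutions are controlled on a time interval independent of $N$ by their $2\pi/N$-periodicity and by the conservation of mass, momentum and energy. The same estimates give failure at every plane wave and show that, for these data, convergence of the solutions is equivalent to convergence of the data in $H^{1/2}$.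
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{T}=\mathbb{R}/(2\pi\mathbb{Z})$. For a function $f$ on $\mathbb{T}$ and $s\in\mathbb{R}$ we write
\[
\widehat f(\xi)=\frac1{2\pi}\int_{\mathbb{T}}f(x)e^{-i\xi x}\,dx,\qquad
\|f\|_{H^s}^2=2\pi\sum_{\xi\in\mathbb{Z}}\langle\xi\rangle^{2s}|\widehat f(\xi)|^2,\qquad \langle\xi\rangle=(1+\xi^2)^{1/2},
\]
so that the $H^0$ norm is the $L^2$ norm. Given $0<h<\infty$ and $\beta,\gamma\in\mathbb{R}$ with $\beta\ne0$, we consider the periodic intermediate nonlinear Schr\"odinger equation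
\begin{equation}\label{eq:inls}
\partial_tu+i\partial_x^2u=\beta u(1+i\mathcal{T}_h)\partial_x(|u|^2)+i\gamma|u|^2u,\qquad u|_{t=0}=u_0,
\end{equation}
for a complex-valued function $u(t,x)$, $x\in\mathbb{T}$. Here $\mathcal{T}_h$ is the Fourier multiplier
\[
\widehat{\mathcal{T}_hf}(\xi)=-i\coth(h\xi)\widehat f(\xi)\quad(\xi\ne0),\qquad \widehat{\mathcal{T}_hf}(0)=0 .
\]
The equation is called defocusing if $\beta>0$ and focusing if $\beta<0$. Our arguments also cover the limiting case $h=\infty$, in which $\coth(h\xi)$ is read as $\operatorname{sgn}\xi$.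

A \emph{smooth solution on $I$}, where $I\ni0$ is a compact interval, is a function $u\in C^\infty(I\times\mathbb{T})$ that satisfies \eqref{eq:inls}. It is determined by its datum (Lemma~\ref{lem:unique}), so the data-to-solution map is well defined on those smooth data whose solutions exist on $I$. Solutions with rough data are understood as limits of smooth solutions.

\begin{definition}\label{def:lwp}
Let $s\in\mathbb{R}$. Equation \eqref{eq:inls} is \emph{locally well-posed in $H^s(\mathbb{T})$} if for every $u_0\in H^s(\mathbb{T})$, of arbitrary size, there are $T>0$ and a neighborhood $U$ of $u_0$ in $H^s(\mathbb{T})$ such that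
\begin{enumerate}
\item[(i)] every smooth datum in $U$ generates a smooth solution on $[-T,T]$;
\item[(ii)] the data-to-solution map on the smooth data in $U$ extends to a continuous map $U\to C([-T,T];H^s(\mathbb{T}))$.
\end{enumerate}
We say that \emph{(i)--(ii) fail at $u_0$} if no such $T$ and $U$ exist for this $u_0$.
\end{definition}

It is known that \eqref{eq:inls} is locally well-posed in $H^s(\mathbb{T})$ for every $s\ge\frac12$, for data of arbitrary size. Scaling suggests that one might go lower. On the line, if $u$ solves \eqref{eq:inls} with parameters $(h,\beta,\gamma)$, then $u_\lambda(t,x)=\lambda^{1/2}u(\lambda^2t,\lambda x)$ solves it with parameters $(h/\lambda,\beta,\lambda\gamma)$, and the homogeneous Sobolev norm $\dot H^s$ of the datum is multiplied by $\lambda^s$. Zooming in, that is, letting $\lambda\to0$, sends $h$ to $\infty$ and $\gamma$ to $0$ and leaves $\beta$ and the $L^2$ norm unchanged; for $s>0$ it makes the $\dot H^s$ norm small. In this heuristic sense $L^2$ is the critical space, and scaling raises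 no objection to well-posedness for $s>0$. The question posed in \cite{CFL} is whether local well-posedness holds in the range $0\le s<\frac12$: for given $h$, $\gamma$ and $\beta$, determine the set of $s\in[0,\frac12)$ for which \eqref{eq:inls} is locally well-posed in $H^s(\mathbb{T})$. We show that this set is empty.

\begin{theorem}\label{thm:main}
Let $0<h<\infty$, $\gamma\in\mathbb{R}$, $\beta\ne0$ and $s\in[0,\frac12)$. For every constant $A\ne0$, conditions (i)--(ii) fail at $u_0\equiv A$. Hence \eqref{eq:inls} is locally well-posed in $H^s(\mathbb{T})$ for no $s\in[0,\frac12)$.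
\end{theorem}

Together with the known result, this says that among $s\ge0$ local well-posedness holds if and only if $s\ge\frac12$. Since Definition~\ref{def:lwp} asks for continuity only, it would not suffice to show that some term in a power series expansion of the data-to-solution map is unbounded. One has to follow actual solutions over a fixed time interval.

The simplest solutions are those with $|u|$ constant. For them the nonlocal term vanishes, and \eqref{eq:inls} gives the plane waves
\begin{equation}\label{eq:plane}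
p(t,x)=Ae^{inx+in^2t+i\gamma|A|^2t},\qquad A\in\mathbb{C},\ n\in\mathbb{Z}.
\end{equation}
Our second theorem describes the solutions that start from a plane wave perturbed by a single high mode. Convergence in $\mathcal{D}'(\mathbb{T})$ means convergence of $\int f\varphi\,dx$ for every $\varphi\in C^\infty(\mathbb{T})$, and in $\mathcal{D}'((-T,T)\times\mathbb{T})$ the test functions are smooth with compact support in $t\in(-T,T)$.

\begin{theorem}\label{thm:strong}
Let $h\in(0,\infty]$, $\gamma\in\mathbb{R}$, $\beta\ne0$, $T>0$, $A\ne0$, $n\in\mathbb{Z}$, and let $p$ be the plane wave \eqref{eq:plane}. In each part $u_N$ is the smooth solution with datum $u_{0,N}$; the solutions in question are assumed to exist on $[-T,T]$, and limits are taken as $N\to\infty$.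
\begin{enumerate}
\item[(a)] Let $\kappa>0$ and $u_{0,N}=Ae^{inx}+\kappa N^{-1/2}e^{i(n-N)x}$. Then $u_{0,N}$ is bounded in $H^{1/2}$, and for every real $s<\frac12$
\[
u_{0,N}\to Ae^{inx}\ \text{ in }H^s,\qquad u_N\to e^{2i\beta\kappa^2t}\,p\ \text{ in }C([-T,T];H^s).
\]
Thus for every real $s<\frac12$ and every fixed $t$ with $0<|t|\le T$, the map $u_0\mapsto u(t)$ on smooth data is discontinuous at $Ae^{inx}$ from the $H^s$ topology into $\mathcal{D}'(\mathbb{T})$. For every real $s<\frac12$, conditions (i)--(ii) fail at every nonzero plane wave $Ae^{inx}$ and at $u_0=0$.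
\item[(b)] Let $u_{0,N}=A+\delta_Ne^{-iNx}$ with $\delta_N=N^{-1/2}\log N$, so that $u_{0,N}\to A$ in $H^s$ for all $s<\frac12$. Then $u_N\to0$ in $\mathcal{D}'((-T,T)\times\mathbb{T})$, and $\widehat{u_N}(t_N,0)\to-A$ along the times $t_N=\pi/(2|\beta|\log^2N)\to0$.
\item[(c)] Let $u_{0,N}=A+\delta_Ne^{-iNx}$ with $\delta_N\to0^+$. Then $u_N\to Ae^{i\gamma|A|^2t}$ in $C([-T,T];L^2)$ if and only if $N\delta_N^2\to0$, that is, if and only if $u_{0,N}\to A$ in $H^{1/2}$.
\item[(d)] Let $u_{0,N}=A+\delta_Ne^{+iNx}$ with $\delta_N>0$ and $N^{1/4}\delta_N\to0$. Then $u_N\to Ae^{i\gamma|A|^2t}$ in $C([-T,T];L^2)$.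
\end{enumerate}
\end{theorem}

The existence assumption costs nothing for the question of well-posedness: if the data converge to a plane wave in $H^s$ and infinitely many of the solutions do not exist on $[-T,T]$, then (i) already fails for this $T$. Part (a) shows that at a fixed time $t\ne0$ the limit can carry any phase, that weakening the topology on the target does not restore continuity, and that smallness of the data does not help. In (b) the rate of rotation tends to infinity, and the solutions average out to zero in time although the data converge to $A\neq0$. Part (c) identifies $H^{1/2}$ as the exact threshold within this family of data. Part (d) applies to $\delta_N=\kappa N^{-1/2}$, so a perturbation of the size used in (a) is harmless if it is placed at the positive frequency $N$.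

\begin{remark}\label{rem:zero}
At $u_0=0$ the statement is the failure of (i)--(ii), which concern a whole neighborhood of $0$, and this failure is inherited from the nearby nonzero constants. It is not a discontinuity at $0$: conservation of mass (Lemma~\ref{lem:cons}) gives $\|u(t)\|_{L^2}=\|u_0\|_{L^2}$, so for $s=0$ the data-to-solution map on smooth data is continuous at $0$. We also do not prove discontinuity at every datum in $H^s$.
\end{remark}

Section~\ref{sec:mech} isolates the resonant term, states the key estimate (Proposition~\ref{prop:key}) and deduces Theorem~\ref{thm:main} from it. The two tools, uniqueness and the conservation laws, are proved in Sections~\ref{sec:unique} and~\ref{sec:cons}. Section~\ref{sec:key} proves Proposition~\ref{prop:key}, and Section~\ref{sec:strong} proves Theorem~\ref{thm:strong}.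

\section{The resonant rotation of the mean}\label{sec:mech}

From now on $h\in(0,\infty]$, with the conventions $\coth(h)=1$ and $1/h=0$ if $h=\infty$. Integrals are over $\mathbb{T}$ and $\|\cdot\|$ is the $L^2$ norm.

\subsection*{The nonlocal operator}
Let $K=\mathcal{T}_h\partial_x$. Its symbol is $|\xi|\coth(h|\xi|)$ for $\xi\ne0$ and $0$ for $\xi=0$. With
\[
\rho=|u|^2,\qquad V[f]=\beta f_x+i\beta Kf+i\gamma f,
\]
equation \eqref{eq:inls} reads
\begin{equation}\label{eq:V}
u_t=-iu_{xx}+uV[\rho].
\end{equation}
The symbol of $K$ is real, even and nonnegative. Therefore $K$ maps real functions to real functions, commutes with $\partial_x$ and with translations, annihilates constants, and satisfies $\int fKg=\int gKf$ for all smooth complex $f,g$. Since $\coth(h|\xi|)\le\coth(h)$ for $|\xi|\ge1$, and $\sum\langle\xi\rangle^{-2}<\infty$,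
\begin{equation}\label{eq:Kbound}
\|Kf\|\le\coth(h)\|f_x\|,\qquad \|Kf\|_{L^\infty}\le C_h\|f\|_{H^2}.
\end{equation}
Let $\ell$ be the symbol of $\partial_x+iK$, so $\ell(\xi)=i\big(\xi+|\xi|\coth(h|\xi|)\big)$ for $\xi\ne0$ and $\ell(0)=0$. From $e^y-1\ge y$ we get $0\le|\xi|(\coth(h|\xi|)-1)=2|\xi|/(e^{2h|\xi|}-1)\le1/h$, hence
\begin{equation}\label{eq:ell}
|\ell(\xi)|\le\tfrac1h\quad(\xi<0),\qquad |\ell(\xi)-2i\xi|\le\tfrac1h\quad(\xi>0).
\end{equation}
Up to a bounded operator, $\partial_x+iK$ is twice the derivative of the positive-frequency part. This asymmetry is the source of the difference between parts (c) and (d) of Theorem~\ref{thm:strong}.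

\subsection*{The equation for the mean}
Take the mean of \eqref{eq:V}. The term $u_{xx}$ drops out, and
\begin{equation}\label{eq:mean}
\frac{d}{dt}\widehat u(0)=\beta\sum_{\xi\ne0}\widehat u(-\xi)\,\ell(\xi)\,\widehat\rho(\xi)+\frac{i\gamma}{2\pi}\int\rho u,\qquad \widehat\rho(\xi)=\sum_{\zeta\in\mathbb{Z}}\widehat u(\zeta)\,\overline{\widehat u(\zeta-\xi)} .
\end{equation}
Under the linear flow $u_t=-iu_{xx}$ the coefficient $\widehat u(\xi)$ oscillates like $e^{i\xi^2t}$, so the product $\widehat u(-\xi)\widehat u(\zeta)\overline{\widehat u(\zeta-\xi)}$ oscillates with frequency $\xi^2+\zeta^2-(\zeta-\xi)^2=2\xi\zeta$. For $\xi\ne0$ this vanishes only if $\zeta=0$. These non-oscillating, or \emph{resonant}, terms add up to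
\[
\beta\,\widehat u(0)\sum_{\xi\ne0}\ell(\xi)|\widehat u(-\xi)|^2 .
\]
As $\ell$ is purely imaginary, they rotate $\widehat u(0)$, and by \eqref{eq:ell} the rate is $2\beta\sum_{\xi<0}|\xi||\widehat u(\xi)|^2$ up to an error of at most $|\beta|\|u\|^2/(2\pi h)$. The rate is comparable to the square of the $H^{1/2}$ norm of the negative-frequency part of $u$, a quantity that is not continuous in $H^s$ for $s<\frac12$. To exploit this we want data in which the resonant term dominates.

\begin{example}\label{ex:two}
Let $u(0)=A+\delta e^{i\sigma Nx}$ with $\delta>0$, $\sigma=\pm1$ and $N\ge1$. Then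
\[
\rho(0)=|A|^2+\delta^2+A\delta e^{-i\sigma Nx}+\bar A\delta e^{i\sigma Nx}.
\]
In the sum in \eqref{eq:mean} only $\xi=-\sigma N$ survives, with $\widehat u(-\xi)=\delta$ and $\widehat\rho(\xi)=A\delta$. The mean of $\rho u$ is $(|A|^2+\delta^2)A+A\delta^2$. So, exactly,
\[
\frac{d}{dt}\widehat u(0)\Big|_{t=0}=\big(\beta\ell(-\sigma N)\delta^2+i\gamma(|A|^2+2\delta^2)\big)A .
\]
The unperturbed solution $Ae^{i\gamma|A|^2t}$ has derivative $i\gamma|A|^2A$. For $\sigma=+1$ the two differ by $O(\delta^2)$. For $\sigma=-1$ they differ by $2i\beta N\delta^2A+O(\delta^2)$. With $\delta=\kappa N^{-1/2}$ the extra rate of rotation is $2\beta\kappa^2$, independent of $N$, while the perturbation has $H^s$ norm $\sqrt{2\pi}\,\kappa N^{-1/2}\langle N\rangle^s$.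
\end{example}

\subsection*{The difficulty}
The example is a statement at $t=0$, and we need it on an interval of fixed length. Take $\sigma=-1$. At later times \eqref{eq:mean} contains the term $\beta\,\widehat u(-N)\ell(N)\widehat u(N)\overline{\widehat u(0)}$, which is as large as the resonant term unless $|\widehat u(N)|$ stays much smaller than $\delta$. But the mode $e^{iNx}$ is forced strongly: the coefficient of $e^{iNx}$ in $uV[\rho]$ at $t=0$ is $(\beta\ell(N)+i\gamma)A^2\delta$, of size $N\delta$. A Taylor expansion in $t$ is therefore informative only for $|t|\ll1/N$.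

Instead of tracking oscillations we use conservation laws. The energy and the momentum have quadratic parts $2\pi\sum\xi^2|\widehat u(\xi)|^2$ and $2\pi\sum\xi|\widehat u(\xi)|^2$. The combination ``energy minus $\sigma N$ times momentum'' has the weight $\xi^2-\sigma N\xi$, which vanishes at the two frequencies $0$ and $\sigma N$ present in the datum. This weight is negative between these two frequencies, but it is positive at every other \emph{multiple of $N$}. The datum is $2\pi/N$-periodic, and by uniqueness so is the solution, so that only multiples of $N$ occur. The outcome is the following estimate.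

\begin{proposition}\label{prop:key}
Let $A\in\mathbb{C}$ and $\sigma\in\{\pm1\}$. There are constants $C,N_0$ depending only on $|A|,\beta,\gamma,h$ such that the following holds for all integers $N\ge N_0$ and all $0<\delta\le1$. If $u$ is a smooth solution on $I$ with $u(0)=A+\delta e^{i\sigma Nx}$, then $u=\sum_{k\in\mathbb{Z}}c_k(t)e^{ikNx}$, and for all $t\in I$
\begin{gather}
\sum_{k\ne0}k^2|c_k|^2\le2\delta^2,\label{eq:D}\\
\sum_{k\ne0,\sigma}k^2|c_k|^2\le\frac{C\delta^2}N,\qquad \big||c_\sigma|^2-\delta^2\big|+\big||c_0|^2-|A|^2\big|\le\frac{C\delta^2}N,\label{eq:conf}\\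
\big|c_0(t)-Ae^{i(\gamma|A|^2+\omega)t}\big|\le CN^{1/2}\delta^2|t|,\qquad
\omega=\begin{cases}2\beta N\delta^2,&\sigma=-1,\\0,&\sigma=+1.\end{cases}\label{eq:rot}
\end{gather}
\end{proposition}

The constants do not depend on $I$, and the error in \eqref{eq:rot} is smaller than the phase $2\beta N\delta^2t$ by a factor $N^{-1/2}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $T$ and $U$ satisfy (i) and (ii) for $u_0\equiv A\neq0$. By Lemma~\ref{lem:unique}, the smooth solution with datum $A$ is $Ae^{i\gamma|A|^2t}$. Fix $\kappa>0$ and let $u_{0,N}=A+\kappa N^{-1/2}e^{-iNx}$. Since $s<\frac12$, we have $\|u_{0,N}-A\|_{H^s}=\sqrt{2\pi}\,\kappa N^{-1/2}\langle N\rangle^s\to0$, so $u_{0,N}\in U$ for large $N$. By (i) there are smooth solutions $u_N$ on $[-T,T]$, and by (ii) they converge to $Ae^{i\gamma|A|^2t}$ in $C([-T,T];H^s)$. As $\sqrt{2\pi}\,|\widehat f(0)|\le\|f\|_{H^s}$, the means converge: $\widehat{u_N}(t,0)\to Ae^{i\gamma|A|^2t}$ for $|t|\le T$. On the other hand, \eqref{eq:rot} with $\sigma=-1$ and $\delta=\kappa N^{-1/2}$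 gives
\[
\big|\widehat{u_N}(t,0)-Ae^{i(\gamma|A|^2+2\beta\kappa^2)t}\big|\le C\kappa^2N^{-1/2}|t|\to0 .
\]
Because $A\ne0$, the two limits differ whenever $2\beta\kappa^2t\notin2\pi\mathbb{Z}$, and because $\beta\ne0$ there is such a $t\in(0,T]$. This is a contradiction.
\end{proof}

\section{Uniqueness of smooth solutions}\label{sec:unique}

The nonlinearity contains a derivative, so the $L^2$ estimate for the difference of two solutions does not close directly: one term has the size of the square of the $H^{1/2}$ norm of the difference. That term is a time derivative up to acceptable errors, and we absorb it into the quantity that we estimate.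

\begin{lemma}\label{lem:unique}
Two smooth solutions $u,\tilde u$ on $I$ with the same datum coincide.
\end{lemma}

\begin{proof}
Let
\[
d=u-\tilde u,\qquad q=\bar ud,\qquad R=|u|^2-|\tilde u|^2=2\operatorname{Re}q-|d|^2 .
\]
In this proof the implied constants may depend on $\beta,\gamma,h$ and on the suprema over $I\times\mathbb{T}$ of finitely many derivatives of $u$ and $\tilde u$. In particular $\|q\|$ and $\|R\|$ are $O(\|d\|)$, while by \eqref{eq:Kbound} the functions $q_x$, $K\operatorname{Im}q$ and $V[|\tilde u|^2]$ are bounded in $L^\infty$. Subtracting the equations,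
\begin{equation}\label{eq:diff}
d_t=-id_{xx}+uV[R]+dV[|\tilde u|^2].
\end{equation}

\emph{The $L^2$ identity.} Multiply \eqref{eq:diff} by $\bar d$, integrate and take real parts. Since $u\bar d=\bar q$, and $V[R]$ has real part $\beta R_x$ and imaginary part $\beta KR+\gamma R$,
\[
\frac12\frac d{dt}\|d\|^2=\beta\int\operatorname{Re}q\,R_x+\int\operatorname{Im}q\,(\beta KR+\gamma R)+O(\|d\|^2).
\]
Insert $R=2\operatorname{Re}q-|d|^2$. In the first integral $2\operatorname{Re}q\,\partial_x\operatorname{Re}q$ is an exact derivative, and what remains is $\int|d|^2\partial_x\operatorname{Re}q=O(\|d\|^2)$. In the second, $\int\operatorname{Im}q\,K|d|^2=\int|d|^2K\operatorname{Im}q=O(\|d\|^2)$, and the $\gamma$ term is $O(\|d\|^2)$. Finally, by the symmetry of $K$, the imaginary part of $\int qKq$ is $2\int\operatorname{Im}q\,K\operatorname{Re}q$. Hence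
\begin{equation}\label{eq:L2}
\frac d{dt}\|d\|^2=2\beta\operatorname{Im}\int qKq+O(\|d\|^2).
\end{equation}

\emph{The correction.} The remaining term $\int qKq=2\pi\sum_{\xi\neq0}|\xi|\coth(h|\xi|)\,\widehat q(\xi)\widehat q(-\xi)$ is not bounded by $\|d\|^2$. It is, however, bilinear in $q$ rather than sesquilinear. If $q$ solved $q_t=-iq_{xx}$, then $\widehat q(\xi)\widehat q(-\xi)$ would be the time derivative of $(2i\xi^2)^{-1}\widehat q(\xi)\widehat q(-\xi)$, which gains two derivatives. Accordingly, for $L\ge1$ let $Q$ be the multiplier with symbol $|\xi|^{-1}\coth(h|\xi|)$ for $|\xi|\ge L$ and $0$ for $|\xi|<L$, and let $\Phi=\int qQq$. The cutoff makes $\Phi$ small compared with $\|d\|^2$. The symbol of $Q$ is even, so $\int fQg=\int gQf$, and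
\[
\|Qf\|\le L^{-1}\coth(h)\|f\|,\qquad \|\partial_xQf\|\le\coth(h)\|f\|,\qquad \|(K+\partial_x^2Q)f\|\le L\coth(h)\|f\|,
\]
the last because $K+\partial_x^2Q$ is the part of $K$ with frequencies $|\xi|<L$. From $\bar ud_{xx}=q_{xx}-2\partial_x(\bar u_xd)+\bar u_{xx}d$ and \eqref{eq:diff},
\[
q_t=-iq_{xx}+2i\partial_x(\bar u_xd)+|u|^2V[R]+g,\qquad g=\big(\bar u_t-i\bar u_{xx}+\bar uV[|\tilde u|^2]\big)d,
\]
with $\|g\|=O(\|d\|)$. We evaluate the four contributions to $\Phi'=2\int q_tQq$. The first is
\[
-2i\int q\,\partial_x^2Qq=2i\int qKq+O(L\|d\|^2).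
\]
The second is $-4i\int\bar u_xd\,\partial_xQq=O(\|d\|^2)$. For the third put $G=|u|^2Qq$, which satisfies $\|G\|_{H^1}=O(\|q\|)$, and move the operators onto $G$:
\[
2\int V[R]\,G=2\int R\,(-\beta G_x+i\beta KG+i\gamma G)=O(\|R\|\|G\|_{H^1})=O(\|d\|^2).
\]
The fourth is $O(\|d\|^2)$. Taking real parts, $\operatorname{Re}\Phi'=-2\operatorname{Im}\int qKq+O(L\|d\|^2)$.

\emph{Conclusion.} Let $F=\|d\|^2+\beta\operatorname{Re}\Phi$. By \eqref{eq:L2} the terms with $\int qKq$ cancel, and $F'=O(L\|d\|^2)$. Since $|\Phi|\le L^{-1}\coth(h)\sup|u|^2\,\|d\|^2$, we can fix $L$ so large that $F\ge\frac12\|d\|^2$ on $I$. Then $|F'|\le C F$ on $I$ and $F(0)=0$. By Gronwall's inequality, $F(t)\le F(0)e^{C|t|}=0$, so $d=0$.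
\end{proof}

\section{Conservation laws}\label{sec:cons}

Let $J=\operatorname{Im}(\bar uu_x)$, so that $\bar uu_x=\frac12\rho_x+iJ$.

\begin{lemma}\label{lem:cons}
For a smooth solution on $I$ the mass, momentum and energy
\[
M=\int\rho,\qquad P=\int\Big(J+\frac\beta2\rho^2\Big),\qquad
E=\int\Big(|u_x|^2+\beta\rho J+\frac{\beta^2}3\rho^3+\frac\beta2\rho K\rho+\frac\gamma2\rho^2\Big)
\]
are constant in time.
\end{lemma}

For an equation of the form $w_t=-iw_{xx}+i\Omega w$ with $\Omega$ real, such laws follow from short integrations by parts. Equation \eqref{eq:V} is not of this form because $V[\rho]$ has the real part $\beta\rho_x$. We remove it by a gauge transformation $w=e^{i\theta}u$: the second derivative of $e^{i\theta}u$ produces the terms $2i\theta_xu_x+i\theta_{xx}u$, and the choice $\theta_x=\frac\beta2\rho$ makes them cancel $\beta\rho_xu$.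

\begin{proof}
\emph{Mass.} By \eqref{eq:V}, $\rho_t=2\operatorname{Re}(\bar uu_t)=2\operatorname{Im}(\bar uu_{xx})+2\beta\rho\rho_x=\partial_x(2J+\beta\rho^2)$, so $M$ is constant.

\emph{The gauge.} On $I\times\mathbb{R}$ define
\[
\theta(t,x)=\frac\beta2\int_0^x\rho(t,y)\,dy+\int_0^t\Big(\beta J+\frac{\beta^2}2\rho^2\Big)(\tau,0)\,d\tau .
\]
Then $\theta_x=\frac\beta2\rho$, and the local conservation law just found gives $\theta_t=\beta J+\frac{\beta^2}2\rho^2$. Let $w=e^{i\theta}u$. This function need not be periodic, but $w(t,x+2\pi)=e^{i\beta M/2}w(t,x)$ with a factor of modulus one that depends on neither $t$ nor $x$. Hence every product $\bar f g$, where $f$ and $g$ are derivatives of $w$ in $t$ and $x$, is $2\pi$-periodic, and we may integrate such products by parts without boundary terms. We have $w_x=e^{i\theta}(u_x+\frac{i\beta}2\rho u)$ and, using $\rho u_x=u(\frac12\rho_x+iJ)$,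
\[
e^{-i\theta}w_{xx}=u_{xx}+i\beta\rho u_x+\frac{i\beta}2\rho_xu-\frac{\beta^2}4\rho^2u
=u_{xx}+i\beta\rho_xu-\beta Ju-\frac{\beta^2}4\rho^2u .
\]
Solving for $u_{xx}$ and substituting into \eqref{eq:V}, the terms $\pm\beta\rho_xu$ cancel:
\[
u_t=-ie^{-i\theta}w_{xx}-i\beta Ju-\frac{i\beta^2}4\rho^2u+i(\beta K\rho+\gamma\rho)u .
\]
Since $w_t=e^{i\theta}(u_t+i\theta_tu)$, the terms with $J$ cancel as well, and
\begin{equation}\label{eq:gauged}
w_t=-iw_{xx}+i\Omega w,\qquad \Omega=\frac{\beta^2}4\rho^2+\beta K\rho+\gamma\rho,\qquad |w|^2=\rho,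
\end{equation}
with $\Omega$ real and periodic.

\emph{Energy.} By \eqref{eq:gauged},
\[
\frac d{dt}\int|w_x|^2=-2\operatorname{Re}\int\bar w_{xx}w_t=-2\operatorname{Re}\int i\,\Omega\,\bar w_{xx}w=-2\int\Omega\operatorname{Im}(\bar ww_{xx}).
\]
Also $\rho_t=2\operatorname{Re}(\bar ww_t)=2\operatorname{Im}(\bar ww_{xx})$, so by the symmetry of $K$
\[
\frac d{dt}\int\Big(\frac{\beta^2}{12}\rho^3+\frac\beta2\rho K\rho+\frac\gamma2\rho^2\Big)=\int\Omega\rho_t=2\int\Omega\operatorname{Im}(\bar ww_{xx}).
\]
The sum of the two derivatives vanishes. As $|w_x|^2=|u_x+\frac{i\beta}2\rho u|^2=|u_x|^2+\beta\rho J+\frac{\beta^2}4\rho^3$ and $\frac14+\frac1{12}=\frac13$, the conserved sum is $E$.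

\emph{Momentum.} We have $\operatorname{Im}(\bar ww_x)=J+\frac\beta2\rho^2$. Integrating by parts and using $\bar w_t=i\bar w_{xx}-i\Omega\bar w$,
\[
\frac{dP}{dt}=2\int\operatorname{Im}(\bar w_tw_x)=\int\partial_x|w_x|^2-\int\Omega\rho_x=-\beta\int\rho_xK\rho,
\]
since $\rho^2\rho_x$ and $\rho\rho_x$ are exact derivatives. The last integral vanishes, because $\int\rho_xK\rho=\int\rho K\rho_x=\int\rho\,\partial_xK\rho=-\int\rho_xK\rho$.
\end{proof}

\section{Proof of the key estimate}\label{sec:key}

We prove Proposition~\ref{prop:key}. Throughout, $C$ and $O(\cdot)$ involve only $|A|,\beta,\gamma,h$.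

\subsection*{Step 1: periodicity}
The equation is invariant under translations in $x$, so $u(t,x+2\pi/N)$ is a smooth solution on $I$, and it has the same datum as $u$. By Lemma~\ref{lem:unique} the two agree. Thus $\widehat u(t,\xi)=0$ unless $N$ divides $\xi$, which is the asserted form with $c_k(t)=\widehat u(t,kN)$. Let
\[
v=u-c_0,\qquad D(t)^2=\sum_{k\ne0}k^2|c_k(t)|^2 .
\]
Then $D(0)=\delta$, and by Parseval's identity and the Cauchy--Schwarz inequality with $\sum_{k\ne0}k^{-2}=\pi^2/3<4$,
\begin{equation}\label{eq:v}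
\|u_x\|^2=\|v_x\|^2=2\pi N^2D^2,\qquad \|v\|\le\sqrt{2\pi}\,D,\qquad \|v\|_{L^\infty}\le\sum_{k\ne0}|c_k|\le2D .
\end{equation}
The first identity shows that $D$ is continuous on $I$. The point of \eqref{eq:v} is the gap of a factor $N$ between $\|v_x\|$ and the norms of $v$ itself. Conservation of mass gives $\sum_k|c_k|^2=m:=|A|^2+\delta^2$, so $|c_0|\le|A|+1$ on $I$.

\subsection*{Step 2: the continuity argument}
The energy has no definite sign. We want to show that it is dominated by $\int|u_x|^2$, and for this we need a bound on $\|u\|_{L^\infty}$, which in turn follows from a bound on $D$. To break the circle, let $I'$ be the connected component of $0$ in the closed set $\{t\in I:D(t)\le2\delta\}$. It is a closed interval. On $I'$ we have $D\le2$ and $\|u\|_{L^\infty}\le|A|+5$.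

The mean of $\rho$ is $m$. Write $\rho=m+r$ with $\int r=0$. Then $r$ is the mean-free part of $2\operatorname{Re}(\bar c_0v)+|v|^2$, and $r_x=2\operatorname{Re}(\bar uv_x)$. By \eqref{eq:v}, on $I'$,
\begin{equation}\label{eq:r}
\|r\|\le(2|c_0|+\|v\|_{L^\infty})\|v\|\le CD,\qquad \|r\|_{L^\infty}\le C,\qquad \|r_x\|\le2\|u\|_{L^\infty}\|v_x\|\le CND .
\end{equation}

\emph{Momentum.} We have $\int J=2\pi N\sum_kk|c_k|^2$ and $\int\rho^2=2\pi m^2+\|r\|^2$, so
\[
P=2\pi N\sum_kk|c_k|^2+\pi\beta m^2+\frac\beta2\|r\|^2 .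
\]
The middle term is constant and the last is $O(\delta^2)$ on $I'$. At $t=0$ the sum equals $\sigma\delta^2$. Therefore
\begin{equation}\label{eq:mom}
\sum_kk|c_k|^2=\sigma\delta^2+O(\delta^2/N)\quad\text{on }I'.
\end{equation}

\emph{Energy.} The first term of $E$ is $2\pi N^2D^2$. For the others, \eqref{eq:v}, \eqref{eq:r} and \eqref{eq:Kbound} give
\begin{align*}
\Big|\int\rho J\Big|&\le m\Big|\int J\Big|+\Big|\int rJ\Big|\le2\pi mND^2+\|r\|\|u\|_{L^\infty}\|v_x\|=O(ND^2),\\
\int\rho^3&=2\pi m^3+3m\|r\|^2+\int r^3=2\pi m^3+O(D^2),\\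
\int\rho^2&=2\pi m^2+O(D^2),\\
0\le\int\rho K\rho&=\int rKr\le\coth(h)\|r\|\|r_x\|=O(ND^2).
\end{align*}
Each of these terms carries at most one derivative, hence at most one factor $N$. So on $I'$
\[
E=2\pi N^2D^2+2\pi\Big(\frac{\beta^2}3m^3+\frac\gamma2m^2\Big)+O(N\delta^2).
\]
Comparing with $t=0$ and dividing by $2\pi N^2$,
\begin{equation}\label{eq:en}
D^2=\delta^2+O(\delta^2/N)\quad\text{on }I'.
\end{equation}
Choose $N_0$ so that \eqref{eq:en} gives $D^2\le2\delta^2$ on $I'$ for $N\ge N_0$. Every point of $I'$ then has a neighborhood in $I$ on which $D<2\delta$, so $I'$ is open in $I$. Being also closed and nonempty, $I'=I$. This proves \eqref{eq:D}, and all estimates above hold on $I$.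

\subsection*{Step 3: confinement to two modes}
Subtract $\sigma$ times \eqref{eq:mom} from \eqref{eq:en}. The terms $\delta^2$ cancel:
\[
\sum_k(k^2-\sigma k)|c_k|^2=O(\delta^2/N).
\]
The weight vanishes for $k\in\{0,\sigma\}$. For any other integer $k$, either $\sigma k\le-1$, and then $k^2-\sigma k\ge k^2$, or $\sigma k\ge2$, and then $\sigma k\le\frac12k^2$. In both cases $k^2-\sigma k\ge\frac12k^2$. Hence
\begin{equation}\label{eq:eta}
\eta:=\Big(\sum_{k\ne0,\sigma}k^2|c_k|^2\Big)^{1/2}\le CN^{-1/2}\delta,
\end{equation}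
which is the first bound in \eqref{eq:conf}. Next, $|c_\sigma|^2=D^2-\eta^2=\delta^2+O(\delta^2/N)$, and conservation of mass gives $|c_0|^2=m-|c_\sigma|^2-\sum_{k\ne0,\sigma}|c_k|^2=|A|^2+O(\delta^2/N)$. This proves \eqref{eq:conf}.

\subsection*{Step 4: the rotation}
Let $r_k=\widehat\rho(kN)$ for $k\ne0$. Equation \eqref{eq:mean} becomes
\begin{equation}\label{eq:c0}
\dot c_0=\beta\sum_{k\ne0}c_{-k}\,\ell(kN)\,r_k+\frac{i\gamma}{2\pi}\int\rho u,\qquad
r_k=c_0\bar c_{-k}+c_k\bar c_0+\sum_{j\ne0,k}c_j\bar c_{j-k},
\end{equation}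
and $\sum_{k\neq0}|r_k|^2=\|r\|^2/(2\pi)\le CD^2$. The guiding count is this: a term may lose a factor $N$ through $\ell$, and it is still an admissible error $O(N^{1/2}\delta^2)$ if it contains one factor bounded by $\eta$ and another bounded by $D$, since $N\eta D\le CN^{1/2}\delta^2$.

\emph{The local cubic term.} Expand $\rho u=(c_0+v)^2(\bar c_0+\bar v)$. The terms linear in $v,\bar v$ have mean zero, and the rest is $|c_0|^2c_0+2c_0|v|^2+\bar c_0v^2+|v|^2v$. By \eqref{eq:v} and \eqref{eq:conf}, $\frac1{2\pi}\int\rho u=|c_0|^2c_0+O(D^2)=|A|^2c_0+O(\delta^2)$.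

\emph{The terms $k<0$.} By \eqref{eq:ell} no factor $N$ is lost, and they are bounded by $\frac1h\sum_{k<0}|c_{-k}||r_k|\le CD^2=O(\delta^2)$.

\emph{The terms $k>0$ with $-k\ne\sigma$.} By \eqref{eq:ell}, $|\ell(kN)|\le CkN$, and the index $-k$ is neither $0$ nor $\sigma$. So they are bounded by
\[
CN\sum k|c_{-k}||r_k|\le CN\eta\Big(\sum|r_k|^2\Big)^{1/2}\le CN\eta D=O(N^{1/2}\delta^2).
\]
If $\sigma=+1$, these are all the terms with $k>0$.

\emph{The term $k=1$ when $\sigma=-1$.} It equals
\[
c_{-1}\,\ell(N)\Big(c_0\bar c_{-1}+c_1\bar c_0+\sum_{j\ne0,1}c_j\bar c_{j-1}\Big).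
\]
The first summand is the resonant one. By \eqref{eq:ell} and \eqref{eq:conf} it contributes
\[
\ell(N)|c_{-1}|^2c_0=\big(2iN+O(1)\big)\big(\delta^2+O(\delta^2/N)\big)c_0=2iN\delta^2c_0+O(\delta^2).
\]
The second is the term singled out in Section~\ref{sec:mech}; since $|c_1|\le\eta$, it contributes $O(ND\eta)$. In the last sum both indices $j$ and $j-1$ are nonzero. The term $j=-1$ is at most $|c_{-1}||c_{-2}|\le D\eta$. For $j\notin\{-1,0,1\}$ the index $j$ is neither $0$ nor $\sigma$, and the Cauchy--Schwarz inequality bounds the sum by $\eta D$. So the last sum contributes $O(ND\cdot D\eta)=O(N\eta D)$, as $D\le2$.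

Collecting the terms, in both cases
\[
\dot c_0=i(\gamma|A|^2+\omega)c_0+O(N^{1/2}\delta^2),\qquad c_0(0)=A .
\]
Since $\gamma|A|^2+\omega$ is real, the derivative of $e^{-i(\gamma|A|^2+\omega)t}c_0(t)$ is $O(N^{1/2}\delta^2)$. Integration from $0$ to $t$ gives \eqref{eq:rot} and completes the proof of Proposition~\ref{prop:key}.

\begin{remark}\label{rem:hyp}
The sign of $\beta$ plays no role, because every term of $E$ that contains $\beta$ is, up to a constant of motion, smaller than $\int|u_x|^2$ by a factor $1/N$. The parameter $h$ enters only through the constants $\coth(h)$ and $1/h$. The hypothesis $\delta\le1$ keeps $\|u\|_{L^\infty}$, and with it all constants, under control. Proposition~\ref{prop:key} does not need $A\neq0$, but for $A=0$ the solution is a plane wave with $c_0\equiv0$, and there is nothing to rotate.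
\end{remark}

\section{Plane waves and the threshold $H^{1/2}$}\label{sec:strong}

We prove Theorem~\ref{thm:strong}. First we combine the bounds of Proposition~\ref{prop:key} into one. For $0\le s\le1$ and $k\ne0$ we have $\langle kN\rangle^{2s}\le(2k^2N^2)^s\le2N^{2s}k^2$, so \eqref{eq:D} gives $\|u-c_0\|_{H^s}^2\le8\pi N^{2s}\delta^2$. With \eqref{eq:rot}, a solution as in Proposition~\ref{prop:key} on $I=[-T,T]$ satisfies
\begin{equation}\label{eq:all}
\sup_{|t|\le T}\big\|u(t)-Ae^{i(\gamma|A|^2+\omega)t}\big\|_{H^s}\le C\big(N^s\delta+N^{1/2}\delta^2T\big),\qquad0\le s\le1 .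
\end{equation}
In each part $\delta_N\to0$, so the proposition applies for large $N$.

\subsection*{Galilean invariance}
To pass from constants to plane waves, let $(G_nu)(t,x)=e^{inx+in^2t}u(t,x+2nt)$ for $n\in\mathbb{Z}$. In $\partial_t(G_nu)$ the extra terms are $e^{inx+in^2t}(in^2u+2nu_x)$, and in $i\partial_x^2(G_nu)$ they are $e^{inx+in^2t}(-in^2u-2nu_x)$. Hence
\[
(\partial_t+i\partial_x^2)G_nu=G_n(u_t+iu_{xx}),\qquad |G_nu|^2(t,x)=|u|^2(t,x+2nt).
\]
As $V$ commutes with translations, $G_n$ maps smooth solutions on $I$ to smooth solutions on $I$. Its inverse is $G_{-n}$. It multiplies the datum by $e^{inx}$ and maps $Ae^{i\gamma|A|^2t}$ to $p$. Finally, $\langle\xi+n\rangle\le\sqrt2\,\langle n\rangle\langle\xi\rangle$, so $\|(G_nu)(t)\|_{H^s}\le(\sqrt2\,\langle n\rangle)^{s}\|u(t)\|_{H^s}$ for $s\ge0$.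

\begin{proof}[Proof of (a)]
The statements on the data follow from $\|u_{0,N}-Ae^{inx}\|_{H^s}=\sqrt{2\pi}\,\kappa N^{-1/2}\langle N-n\rangle^s$. The function $G_{-n}u_N$ is the smooth solution with datum $A+\kappa N^{-1/2}e^{-iNx}$. For $0\le s<\frac12$, estimate \eqref{eq:all} with $\sigma=-1$, $\delta=\kappa N^{-1/2}$ and $\omega=2\beta\kappa^2$ has right-hand side $C(\kappa N^{s-1/2}+\kappa^2N^{-1/2}T)\to0$. So $G_{-n}u_N\to Ae^{i(\gamma|A|^2+2\beta\kappa^2)t}$ in $C([-T,T];H^s)$, and applying $G_n$ gives $u_N\to e^{2i\beta\kappa^2t}p$. For $s<0$ the convergence follows from the case $s=0$.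

Fix $t$ with $0<|t|\le T$ and choose $\kappa$ with $2\beta\kappa^2t\notin2\pi\mathbb{Z}$. Testing with $e^{-inx}$ we get $\widehat{u_N}(t,n)\to e^{2i\beta\kappa^2t}\widehat p(t,n)\ne\widehat p(t,n)$, because $|\widehat p(t,n)|=|A|\ne0$. Thus $u_N(t)$ does not converge to $p(t)$ in $\mathcal{D}'(\mathbb{T})$, although $u_{0,N}\to p(0)$ in $H^s$.

Suppose that (i) and (ii) hold for some $T$ and some neighborhood $U$ of $Ae^{inx}$. Then (i) supplies the solutions $u_N$ on $[-T,T]$ for every $\kappa$ and all large $N$, and (ii) gives $u_N(t)\to p(t)$ in $H^s$, hence in $\mathcal{D}'(\mathbb{T})$. This contradicts the previous paragraph. If (i) and (ii) hold for some $T$ and some neighborhood $U$ of $0$, then the interior of $U$ contains a nonzero constant $A$. The same $T$ and $U$ then satisfy (i) and (ii) for the datum $A$, which has just been excluded.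
\end{proof}

\begin{proof}[Proof of (b)]
Here $\|u_{0,N}-A\|_{H^s}=\sqrt{2\pi}\,N^{-1/2}\langle N\rangle^s\log N\to0$ for $s<\frac12$, and $\omega_N=2\beta N\delta_N^2=2\beta\log^2N$. Let $f_N(t)=Ae^{i(\gamma|A|^2+\omega_N)t}$. By \eqref{eq:all} with $s=0$,
\[
\sup_{|t|\le T}\|u_N(t)-f_N(t)\|\le C\big(N^{-1/2}\log N+N^{-1/2}\log^2N\;T\big)\to0 .
\]
For a test function $\varphi$, one integration by parts in $t$ bounds $\iint f_N\varphi\,dx\,dt$ by $|A|\,|\gamma|A|^2+\omega_N|^{-1}\iint|\varphi_t|\,dx\,dt$, which tends to $0$ since $|\omega_N|\to\infty$. So $u_N\to0$ in $\mathcal{D}'((-T,T)\times\mathbb{T})$. For large $N$ we have $t_N\le T$; moreover $\omega_Nt_N=\pi\operatorname{sgn}\beta$ and $\gamma|A|^2t_N\to0$. Hence $f_N(t_N)\to-A$, and so $\widehat{u_N}(t_N,0)\to-A$.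
\end{proof}

\begin{proof}[Proof of (c)]
Since $\|u_{0,N}-A\|_{H^{1/2}}^2=2\pi\langle N\rangle\delta_N^2$, the data converge in $H^{1/2}$ if and only if $N\delta_N^2\to0$. Suppose that $N\delta_N^2\to0$. Then $\omega_N=2\beta N\delta_N^2\to0$, so $e^{i\omega_Nt}\to1$ uniformly on $[-T,T]$, and the right-hand side of \eqref{eq:all} with $s=0$ tends to $0$. This gives the convergence.

Suppose instead that $N\delta_N^2\ge c>0$ along a subsequence. Now $N\delta_N^2$ may be so large that the error in \eqref{eq:rot} is not small at times of order $T$, so we stop as soon as the extra phase reaches $\pi$. Let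
\[
t_N=\min\Big\{T,\frac\pi{2|\beta|N\delta_N^2}\Big\},\qquad \phi_N=|\omega_N|t_N=\min\{2|\beta|N\delta_N^2T,\pi\}\in[\phi_*,\pi],
\]
where $\phi_*=\min\{2|\beta|cT,\pi\}>0$. The function $|e^{\pm i\phi}-1|=2\sin(\phi/2)$ is increasing on $[0,\pi]$, and $N^{1/2}\delta_N^2t_N=N^{-1/2}\phi_N/(2|\beta|)\le N^{-1/2}\pi/(2|\beta|)$. By \eqref{eq:rot},
\[
\big|\widehat{u_N}(t_N,0)-Ae^{i\gamma|A|^2t_N}\big|\ge|A|\,|e^{i\omega_Nt_N}-1|-CN^{1/2}\delta_N^2t_N\ge2|A|\sin(\phi_*/2)-\frac{C\pi}{2|\beta|}N^{-1/2}.
\]
This stays bounded away from $0$ along the subsequence, and $\sqrt{2\pi}$ times the left-hand side is a lower bound for $\|u_N(t_N)-Ae^{i\gamma|A|^2t_N}\|$. So $u_N$ does not converge to $Ae^{i\gamma|A|^2t}$ in $C([-T,T];L^2)$.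
\end{proof}

\begin{proof}[Proof of (d)]
Here $\sigma=+1$ and $\omega=0$, and the right-hand side of \eqref{eq:all} with $s=0$ is $C\big(\delta_N+(N^{1/4}\delta_N)^2T\big)\to0$.
\end{proof}

The exponent $\frac14$ in (d) is the one produced by the error term in \eqref{eq:rot}; we make no claim that it is optimal.

\begin{thebibliography}{1}
\bibitem{CFL}
Andreia Chapouto, Justin Forlano, Thierry Laurens,
\emph{Well-posedness for the periodic Intermediate nonlinear Schr\"{o}dinger equation},
arXiv:2605.30657 (2026).
\end{thebibliography}
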